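# Trade robustness and weights for games with three types of voters

## 1. Bad configurations in a two-colored box

Let $n_1,n_2,n_3\ge 0$ be integers, $P=\mathbb Z^3\cap\prod_i[0,n_i]$, and color every point of $P$ either "winning" or "losing", so that $P=W\sqcup L$. Write $\le$ for the coordinatewise order, and assume that the coloring is monotone: if $x\in W$ and $x\le x'\in P$, then $x'\in W$. Put $\pi x=(x_1,x_2)$ and call $x_3$ the *height* of $x$. So we look at the box from above and remember heights. For points $u\ne v$, the open segment $(u,v)$ consists of the points strictly between $u$ and $v$; an open triangle is the interior of a nondegenerate triangle.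

**Definition (bad configurations).** A bad configuration is one of the following.

* (B1) $x\in W$, $y\in L$ with $\pi x=\pi y$ and $x_3\le y_3$.
* (B2) $a,c\in W$ and $p\in L$ with $\pi a\ne\pi c$, $\pi p\in(\pi a,\pi c)$, and $p_3\ge h(\pi p)$, where $h$ is the affine function on $[\pi a,\pi c]$ with $h(\pi a)=a_3$, $h(\pi c)=c_3$.
* (B2*) $a,c\in L$ and $p\in W$ with $\pi a\neq \pi c$, $\pi p\in(\pi a,\pi c)$ and $p_3\le h(\pi p)$, with the same $h$.
* (B3) $a,b,c\in W$ and $p\in L$, where $\pi a,\pi b,\pi c$ are not collinear, $\pi p$ lies in their open triangle, and $p_3\ge h(\pi p)$, where $h$ is the affine function with $h(\pi a)=a_3$, $h(\pi b)=b_3$, $h(\pi c)=c_3$.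
* (B3*) $a,b,c\in L$ and $p\in W$, the same as (B3) with $p_3\le h(\pi p)$.
* (B4) $a,c\in W$ and $b,d\in L$, where no three of the four images are collinear, the open segments $(\pi a,\pi c)$ and $(\pi b,\pi d)$ meet in a point $o=\lambda\pi a+(1-\lambda)\pi c=\mu\pi b+(1-\mu)\pi d$, and
$$H_W:=\lambda a_3+(1-\lambda)c_3\ \le\ H_L:=\mu b_3+(1-\mu)d_3 .$$

In words: above some point of the plane, a point, segment or triangle spanned by winning points fails to be strictly higher than one spanned by losing points, and at most four points witness this.

For an example, take $P=\{0,\dots,5\}^3$. Give $x$ the weight $5x_1+7x_2+8x_3$, and let $x$ win if its weight exceeds $40$, or equals $40$ and $x\ne(2,2,2)$. This is monotone, since a strictly larger point has a strictly larger weight. The points $a=(0,0,5)$, $b=(5,1,1)$, $c=(1,5,0)$ have weight $40$ and win; $p=(2,2,2)$ has weight $40$ and loses. Here $\pi p=(2,2)$ is the centroid of $(0,0),(5,1),(1,5)$, and $h(\pi p)=\frac{5+1+0}3=2=p_3$. So $a,b,c,p$ is a (B3).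

What are these configurations for? If there are none, it will follow from linear programming duality that the graph of a single affine function $h$ separates the colors: winning points lie on or above it, losing points strictly below it. Such a graph is a system of voting weights. So, to prove that a voting game with three kinds of voters can be described by weights, it is enough to rule out bad configurations, and the hypothesis we shall have for this is a ban on certain short exchanges of voters. In a bad configuration we shall form a new lattice point, such as $a+c-p$, $b+d-a$, $2p-c$ or $a+b+c-2p$, push it back into the box if it sticks out, and ask for its color. One color gives a banned exchange; the other gives a contradiction or a smaller bad configuration.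

## 2. Simple games, trades, and types of voters

**Definition (simple game).** Let $N$ be a finite set of voters. A simple game is a pair $(N,W)$ with $W\subseteq 2^N$, $\emptyset\notin W$, $N\in W$, such that $S\in W$ and $S\subseteq T\subseteq N$ imply $T\in W$. Coalitions in $W$ are winning, the others losing. The game is *weighted* if there are weights $w_i\ge0$ and a quota $q>0$ with $S\in W\iff\sum_{i\in S}w_i\ge q$.

**Definition (trades).** A trading transform of length $j$ is a pair of sequences of coalitions $(X_1,\dots,X_j;Y_1,\dots,Y_j)$, repetitions allowed, such that every voter $v$ belongs to exactly as many of the $X_i$ as of the $Y_i$. Call it *forbidden* if all $X_i$ win and all $Y_i$ lose. The game is *$k$-trade robust* if it has no forbidden trading transform of length $j\le k$.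

For example, let $N=\{1,2,3,4\}$, and let a coalition win if it contains $\{1,2\}$ or $\{3,4\}$. Then $(\{1,2\},\{3,4\};\{1,3\},\{2,4\})$ is a forbidden transform of length $2$, so this game is not $2$-trade robust. Every simple game is $1$-trade robust, because length $1$ forces $X_1=Y_1$.

A weighted game is $k$-trade robust for every $k$. Indeed, in a trading transform the total weights of the $X_i$ and of the $Y_i$ agree; in a forbidden one the first total would be at least $jq$ and the second less than $jq$. We ask for a converse.

**Definition (types).** For voters $i,j$ write $i\succeq j$ if for every $S\subseteq N\setminus\{i,j\}$, $S\cup\{j\}\in W$ implies $S\cup\{i\}\in W$. The game is *complete* if $\succeq$ is a total preorder, i.e. any two voters are comparable. The classes of $i\sim j\iff(i\succeq j$ and $j\succeq i)$ are the types of voters; $t$ is their number.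

In the four-voter example, $1$ and $3$ are incomparable: $\{2\}\cup\{1\}$ wins and $\{2\}\cup\{3\}$ loses, while $\{4\}\cup\{3\}$ wins and $\{4\}\cup\{1\}$ loses. So it is not complete. If $w_i\ge w_j$ in a weighted game, then $i\succeq j$, so weighted games are complete.

The "i.e." in the definition uses that $\succeq$ is always transitive. Let $i\succeq j$ and $j\succeq k$ with $i,j,k$ distinct (otherwise there is nothing to prove), $S\subseteq N\setminus\{i,k\}$ and $S\cup\{k\}\in W$. If $j\notin S$, then $S\cup\{j\}\in W$ and then $S\cup\{i\}\in W$. If $S=T\cup\{j\}$ with $j\notin T$, then $T\cup\{k\}\cup\{j\}\in W$ gives $T\cup\{k\}\cup\{i\}\in W$ by $i\succeq j$, and then $T\cup\{i\}\cup\{j\}=S\cup\{i\}\in W$ by $j\succeq k$.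

The question, posed by Josep Freixas, Marc Freixas, and Sascha Kurz in "Characterization of threshold functions: state of the art, some new contributions and open problems", arXiv:1603.00329 (2016), is: *is every $3$-trade robust complete simple game with $t=3$ types weighted?* The answer is yes.

**Theorem 1.** Let $(N,W)$ be a $3$-trade robust simple game whose voters are partitioned into three classes such that whether a coalition wins depends only on how many members it has in each class. Then the game is weighted. In particular, every $3$-trade robust complete simple game with $t=3$ is weighted.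

Completeness is thus not needed as a hypothesis. The "in particular" holds because exchanging $i\sim j$ does not change whether a coalition wins, and two coalitions with equally many members of each type differ by finitely many such exchanges. Combined with the easy direction: a complete simple game with three types is weighted if and only if it is $3$-trade robust.

**Theorem 2.** Let $k(t)$ be the least $k$ (or $\infty$) such that every $k$-trade robust complete simple game with exactly $t$ types is weighted. Then $k(1)=1$, $k(2)=2$, $k(3)=3$, and $k(t)\ge4$ for all $t\ge4$.

So the constant $3$ and the range $t\le3$ are both best possible.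

## 3. From coalitions to profiles

Suppose $N$ is partitioned into classes $N_1,\dots,N_m$, with $n_i=|N_i|$, and winning depends only on the *profile* $x=(|S\cap N_1|,\dots,|S\cap N_m|)$. Put $\mathbf n=(n_1,\dots,n_m)$, $P=\mathbb Z^m\cap\prod[0,n_i]$, and from now on let $W,L\subseteq P$ denote the sets of winning and losing profiles. Then $P=W\sqcup L$, $0\in L$, and

* **(M)** $x\in W$ and $x\le x'\in P$ imply $x'\in W$.

Consider also, for $j\ge1$:

* **(T$_j$)** there are no $x^1,\dots,x^j\in W$ and $y^1,\dots,y^j\in L$ with $\sum x^i\le\sum y^i$.

**Lemma 1.** If the game is $k$-trade robust, then (T$_j$) holds for all $j\le k$.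

**Proof.** The purpose is to turn an inequality between profiles into an actual exchange of voters. Suppose $x^i\in W$, $y^i\in L$ and $\sum x^i\le\sum y^i$. Lower coordinates of the $y^i$ one unit at a time, keeping them $\ge0$, until $\sum x^i=\sum y^i$; by (M) the $y^i$ stay losing. In a class with voters $v_0,\dots,v_{n-1}$ placed in cyclic order, let $X_1$ take the first voters, as many as the corresponding coordinate of $x^1$ demands, let $X_2$ take the cyclically next ones, and so on; do the same for the $Y_i$, again starting at $v_0$. Each coalition receives distinct voters, since no coordinate exceeds $n$. How often a given voter is used depends only on $n$ and on the total number of voters handed out in the class, and this total is the same for the $X_i$ and the $Y_i$. So we have a forbidden trading transform of length $j$. $\square$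

We shall also use the lemma backwards: a solution of $\sum_{i\le j}x^i\le\sum_{i\le j} y^i$ with $x^i\in W$, $y^i\in L$ shows that the game is not $j$-trade robust, hence not weighted.

**Duality.** Put $\hat W=\{\mathbf n-y:y\in L\}$ and $\hat L=\{\mathbf n-x:x\in W\}$. Each of (M), (T$_j$) holds for $(\hat W,\hat L)$ if and only if it holds for $(W,L)$. For (M): if $\mathbf n-y\in\hat W$ and $\mathbf n-y\le\mathbf n-y'$, then $y'\le y\in L$, so $y'\in L$. For (T$_j$): $\sum(\mathbf n-y^i)\le\sum(\mathbf n-x^i)$ is the same as $\sum x^i\le\sum y^i$. Doing this twice returns $(W,L)$, so both implications hold. The map $x\mapsto\mathbf n-x$ turns a (B2*) into a (B2), a (B3*) into a (B3), and a (B4) into a (B4): colors are exchanged and heights $x_3$ become $n_3-x_3$. So whatever is excluded using only (M), (T$_2$), (T$_3$) is excluded together with its dual.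

## 4. Games decided on one weight level

Before proving anything, we need examples that show what can go wrong.

**Construction.** Take classes with distinct positive weights $w_i$, numbers $n_i$ of voters, and $0<\tau<\sum w_in_i$. Let $F$ be the set of profiles of weight exactly $\tau$, and let $p\in F$. A coalition wins if and only if its weight is $>\tau$, or its weight is $\tau$ and its profile is not $p$.

This is a simple game: the empty coalition has weight $0<\tau$, the grand coalition has weight $>\tau$, and enlarging a winning coalition properly gives weight $>\tau$. It is complete: voters of equal weight are equivalent, and replacing a voter by a strictly heavier one turns a winning coalition into one of weight $>\tau$. In a forbidden trading transform the $X_i$ have weight $\ge\tau$, the $Y_i$ have weight $\le\tau$, and the totals agree. So all weights equal $\tau$, all $Y_i$ have profile $p$, and all $X_i$ have profiles in $F\setminus\{p\}$.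

**Proof that $k(2)\ge2$.** Take $w=(2,1)$, $(n_1,n_2)=(2,4)$, $\tau=4$. Then $F=\{(2,0),(1,2),(0,4)\}$; let $p=(1,2)$. The game is $1$-trade robust, and $(2,0)+(0,4)=2p$ shows that it is not weighted. It has two types: $(2,0)$ wins, and replacing a $2$ by a $1$ gives $(1,1)$, which loses. $\square$

**Proof that $k(3)\ge3$.** Take the box of Section 1: $w=(5,7,8)$, $n_1=n_2=n_3=5$, $\tau=40$, $p=(2,2,2)$. We solve $5x+7y+8z=40$ in $\{0,\dots,5\}^3$ by subtracting multiples of $7$ from $40-8z$ and looking for a multiple of $5$ between $0$ and $25$:

* $z=5$: the remainder is $0$, giving $(0,0,5)$.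
* $z=4$: $8,1$; none.
* $z=3$: $16,9,2$; none.
* $z=2$: $24,17,10,3$; the $10$ gives $(2,2,2)$.
* $z=1$: $32,25,18,11,4$; the $25$ gives $(5,1,1)$.
* $z=0$: $40,33,26,19,12,5$; $40$ would need $x=8$, and the $5$ gives $(1,5,0)$.

So $F\setminus\{p\}=\{(0,0,5),(5,1,1),(1,5,0)\}$. A forbidden transform of length $2$ would need two of these, possibly equal, with sum $(4,4,4)$; but the first coordinates $0,5,1$ give only the sums $0,1,2,5,6,10$. So the game is $2$-trade robust. It is not weighted, since $(0,0,5)+(5,1,1)+(1,5,0)=(6,6,6)=3p$. It has exactly three types: replacing an $8$ by a $7$ in $(0,0,5)$ gives weight $39$, replacing a $7$ by a $5$ in $(1,5,0)$ gives weight $38$, and both lose. $\square$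

## 5. Separating heights and minimal obstructions

Let $m=d+1$ with $d\in\{1,2\}$. Write $\pi x=(x_1,\dots,x_d)$ and call $x_{m}$ the height; let $n=n_m$. Our target is:
$$\text{there is an affine } h:\mathbb R^d\to\mathbb R \text{ with } x_m\ge h(\pi x)\ (x\in W),\qquad x_m<h(\pi x)\ (x\in L). \tag{1}$$

**Lemma 2.** If (1) holds, the game is weighted.

**Proof.** The point is to repair negative weights. Write $h(z)=q-\sum_{i\le d}\omega_iz_i$ and $\omega_m=1$. Then $x\in W\iff\omega\cdot x\ge q$. Let $J=\{i:\omega_i<0\}$ and $q'=q-\sum_{i\in J}\omega_in_i\ge q$. If $x\in W$, raising the coordinates in $J$ to $n_i$ keeps $x$ winning, so $\sum_{i\notin J}\omega_ix_i+\sum_{i\in J}\omega_in_i\ge q$, that is, $\sum_{i\notin J}\omega_ix_i\ge q'$. If $x\in L$, lowering the coordinates in $J$ to $0$ keeps $x$ losing, so $\sum_{i\notin J}\omega_ix_i<q\le q'$. Hence the weights $\max(\omega_i,0)$ for the voters of $N_i$ and the quota $q'$ represent the game. Since $0\in L$, we get $0<q'$. $\square$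

Next we need to know what failure of (1) looks like. We use Motzkin's transposition theorem (e.g. Schrijver, *Theory of Linear and Integer Programming*, §7.8) in this form: if the finite system of linear inequalities $Au\le\alpha$, $Bu<\beta$ has no solution $u$, then there are row vectors $\lambda,\mu\ge0$ with $\lambda A+\mu B=0$ and either $\mu\ne0$ and $\lambda\alpha+\mu\beta\le0$, or $\mu=0$ and $\lambda\alpha<0$.

**Lemma 3.** Let $W_0,L_0$ be disjoint finite sets with maps $\pi:W_0\cup L_0\to\mathbb R^d$ and $\theta:W_0\cup L_0\to\mathbb R$. Suppose no affine $h:\mathbb R^d\to\mathbb R$ satisfies $\theta(x)\ge h(\pi x)$ on $W_0$ and $\theta(y)<h(\pi y)$ on $L_0$. Then there are nonempty $A\subseteq W_0$, $B\subseteq L_0$ and positive $\lambda_x$ ($x\in A$), $\mu_y$ ($y\in B$), each family with sum $1$, such that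
$$\sum\lambda_x\,\pi x=\sum\mu_y\,\pi y,\qquad \sum\lambda_x\theta(x)\le\sum\mu_y\theta(y), \tag{2}$$
and the affine relations of the family $(\pi z)_{z\in A\cup B}$ form a one-dimensional space. Hence $|A|+|B|\le d+2$. For $d=2$ one of the following holds:

* $|A|=|B|=1$ and the two images coincide;
* $\{|A|,|B|\}=\{1,2\}$ and the single image lies in the open segment between the two others, which are distinct;
* $|A|=|B|=2$, no three images are collinear, and the two open segments cross;
* $\{|A|,|B|\}=\{1,3\}$ and the single image lies in the open, nondegenerate triangle of the other three.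

For $d=1$ only the first two cases occur.

**Proof.** **Step 1: get some certificate.** The unknowns are the coefficients of $h(z)=u\cdot z+u_0$; the inequalities are $h(\pi x)\le\theta(x)$ and $-h(\pi y)<-\theta(y)$. Motzkin's theorem gives $\lambda,\mu\ge0$ with $\sum\lambda_x(\pi x,1)=\sum\mu_y(\pi y,1)$ and either $\mu\ne0$ and $\sum\lambda_x\theta(x)\le\sum\mu_y\theta(y)$, or $\mu=0$ and $\sum\lambda_x\theta(x)<0$. In the second case the last coordinate gives $\sum\lambda_x=0$, so $\lambda=0$, which is absurd. So the first case holds, and we scale to $\sum\mu_y=1$; then also $\sum\lambda_x=1$.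

**Step 2: make the certificate small.** The set of all $(\lambda,\mu)\ge0$ with $\sum\lambda_x(\pi x,1)=\sum\mu_y(\pi y,1)$ and $\sum\mu_y=1$ is a polytope, nonempty by Step 1. On it the linear function $\sum\mu_y\theta(y)-\sum\lambda_x\theta(x)$ has maximum $\ge0$, attained at a vertex. Take this vertex, and let $A,B$ be its support; both are nonempty, since the coefficients sum to $1$ on each side. This gives (2).

**Step 3: read off the relations.** At a vertex of a polytope $\{z\ge0:Mz=b\}$ the columns of $M$ belonging to the support are linearly independent. Here the columns are $((\pi x,1),0)$ and $(-(\pi y,1),1)$. So the only relation $\sum_A\nu_x(\pi x,1)=\sum_B\kappa_y(\pi y,1)$ with $\sum\kappa_y=0$ is the trivial one. In other words, $(\nu,\kappa)\mapsto\sum\kappa_y$ is injective on the space of all such relations, which are exactly the affine relations of $(\pi z)_{z\in A\cup B}$ (with coefficients $\nu_x$ and $-\kappa_y$). So this space is spanned by $(\lambda,\mu)$, whose coefficients on the support are all nonzero. Therefore no nontrivial relation omits a point: every proper subfamily is affinely independent. An affinely independent family in $\mathbb R^d$ has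 at most $d+1$ members, so $|A|+|B|\le d+2$.

**Step 4: the list.** Equation (2) says that a positive convex combination of the images of $A$ equals one of the images of $B$. If $|A|+|B|=2$, the two images coincide. If it is $3$, the single image is a positive combination of two others, which are distinct because they are affinely independent. If it is $4$ (only for $d=2$), any three images are non-collinear, and we get a crossing of open segments or a point of an open triangle. $\square$

Apply Lemma 3 to $W_0=W$, $L_0=L$, $\theta(x)=x_m$. If (1) fails, the list together with (2) is precisely the list of Section 1 for $d=2$, so **there is a bad configuration**. For $d=1$ we define (B1), (B2), (B2*) in the same way with $\pi x=x_1$ and height $x_2$, and then there is one of these three.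

## 6. Pairs and segments, and games with at most two types

**Lemma 4.** Let $d\in\{1,2\}$, and assume (M) and (T$_2$). Then there is no (B1), (B2) or (B2*).

**Proof.** **Pairs.** In a (B1) we have $x\le y$ with $x\in W$, $y\in L$, contrary to (M).

**Segments.** Suppose there is a (B2), and choose one with $|\pi a-\pi c|$ minimal. Let $\ell=p_m-h(\pi p)\ge0$. We reflect $p$ in the midpoint of $a$ and $c$: let $r=a+c-p$. Then $\pi r\in(\pi a,\pi c)$, and since $h(\pi r)=a_m+c_m-h(\pi p)$, we get $r_m=h(\pi r)-\ell$. The point $r$ may be below the box, so put $r^*=(\pi r,\max(r_m,0))$. On the segment $0\le h\le n$, so $0\le r^*_m\le h(\pi r)\le n$, and $\pi r$ is an integral point between $\pi a$ and $\pi c$; hence $r^*\in P$.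

If $r^*\in L$, then $a+c=p+r\le p+r^*$ contradicts (T$_2$). So $r^*\in W$. If $\pi r=\pi p$, then $r^*_m\le h(\pi p)\le p_m$, so $r^*\le p$, which contradicts (M). Otherwise $\pi p$ lies in the open segment between $\pi r$ and one of $\pi a,\pi c$. Keep that endpoint and replace the other one by $r^*$. As $r^*_m\le h(\pi r)$, the new interpolating function is $\le h$ on the shorter segment, so $p$ still has height at least its value. This is a (B2) with shorter base, contrary to the choice. The case (B2*) is dual. $\square$

In the two-class game of Section 4, $a=(2,0)$, $c=(0,4)$, $p=(1,2)$ is a (B2), and $r=a+c-p=p\in L$: the violated inequality is $a+c\le p+p$.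

**Proof that $k(1)=1$ and $k(2)=2$.** With one type, (M) says $W=\{x\ge q\}$ for some integer $q>0$, so every game is weighted (weights $1$, quota $q$), and $k(1)=1$. With two types, let the game be $2$-trade robust. By Lemma 1, (T$_2$) holds. By Lemma 4 none of (B1), (B2), (B2*) exists, so (1) holds for $d=1$, and the game is weighted by Lemma 2. So $k(2)\le2$; Section 4 gave $k(2)\ge2$. $\square$

From now on $d=2$, $m=3$, $n=n_3$, and we assume (M), (T$_2$), (T$_3$). It remains to exclude (B3), (B3*), (B4).

## 7. Where reflections stall inside a triangle

Let us try to repeat the segment argument for a (B3) given by $a,b,c\in W$ and $p\in L$. Let $\Delta$ be the closed triangle of $\pi a,\pi b,\pi c$ and write $\pi p=\alpha\pi a+\beta\pi b+\gamma\pi c$ with $\alpha+\beta+\gamma=1$. The exchange with two points on each side is $c+q=p+p$, that is, $q=2p-c$, whose image has barycentric coordinates $(2\alpha,2\beta,2\gamma-1)$. This stays in $\Delta$ if and only if $\gamma\ge\frac12$. If $\alpha,\beta,\gamma<\frac12$, all three reflections $2p-a,2p-b,2p-c$ leave $\Delta$, and we know nothing about them. No use of (T$_2$) alone can repair this: the game with weights $5,7,8$ is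 $2$-trade robust and not weighted, and in its bad triangle from Section 1 the losing point sits over the centroid. What helps is (T$_3$), through $r=a+b+c-2p$, with barycentric coordinates $(1-2\alpha,1-2\beta,1-2\gamma)$. This lies inside $\Delta$ exactly when the reflections do not.

This leaves the case where some coefficient, say $\gamma$, is $\ge\frac12$. Let $\ell=p_3-h(\pi p)\ge0$ be the *excess* of $p$. The reflection $q=2p-c$ has excess $2\ell$. If $\ell>0$ and we had chosen $p$ among losing points over $\Delta$ with maximal excess, then $q\in L$ is impossible, and $q\in W$ contradicts (T$_2$) (as long as $q$ is in the box). But if $\ell=0$, all we learn is that $q$ is another losing point in the plane of $a,b,c$, and reflecting again may go on forever. Here is a planar pattern where it does. In $\mathbb Z^2$ take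
$$a=(0,1),\quad b=(3,0),\quad c=(1,3);\qquad p=(1,1),\quad q=(2,1),\quad r=(1,2).$$
The triangle $abc$ has area $\frac72$, its edges contain no further lattice points, and by Pick's theorem it has three interior lattice points; these are $p,q,r$, with
$$p=\tfrac17(4a+2b+c),\quad q=\tfrac17(a+4b+2c),\quad r=\tfrac17(2a+b+4c).$$
Let $a,b,c$ have one color and $p,q,r$ the other. Each of $p,q,r$ has one coefficient $>\frac12$, and $2p-a=q$, $2q-b=r$, $2r-c=p$: the reflections run in a cycle. Moreover the two-term sums from $\{a,b,c\}$ are $(0,2),(6,0),(2,6),(3,1),(1,4),(4,3)$, and those from $\{p,q,r\}$ are $(2,2),(4,2),(2,4),(3,2),(2,3),(3,3)$, so no two-term equality between the colors exists. Yet a three-term one does: $p+q+r=(4,4)=a+b+c$. Such a relation exists in every minimal triangle in a plane, because of a finite group. This is why coplanar points are treated first, in Section 9. For the four-point crossings we need a piece of plane geometry.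

## 8. A quadrilateral and its shifted corner

**Lemma 5.** Let $a,b,c,d\in\mathbb R^2$, no three collinear, $o=\lambda a+(1-\lambda)c=\mu b+(1-\mu)d$ with $1>\lambda\ge\mu\ge\frac12$. Put $e=b+d-a$.

1. $e=s\,c+t\,d+(1-s-t)\,o$ with $s=\frac{1-\lambda}\lambda\in(0,1]$, $t=\frac{2\mu-1}\mu\in[0,1)$ and $s+t\le1$.
2. If $\mu=\frac12$, then $e\in(o,c]$, i.e. $e\in(o,c)\cup\{c\}$.
3. If $\mu>\frac12$, then the open segments $(a,c)$ and $(b,e)$ cross, no three of $a,b,c,e$ are collinear, and $\operatorname{area}\operatorname{conv}(a,b,c,e)=\mu\operatorname{area}\operatorname{conv}(a,b,c,d)$.

**Proof.** Take $o$ as the origin and let $u=c-a$, $v=d-b$, which are linearly independent. Then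
$$a=-(1-\lambda)u,\quad c=\lambda u,\quad b=-(1-\mu)v,\quad d=\mu v,\quad e=(1-\lambda)u+(2\mu-1)v=s\,c+t\,d.$$
The ranges of $s$ and $t$ follow from $\frac12\le\lambda<1$ and $\frac12\le\mu<1$, and $s+t=\bigl(\frac1\lambda-1\bigr)+\bigl(2-\frac1\mu\bigr)=1+\frac1\lambda-\frac1\mu\le1$ because $\lambda\ge\mu$. This is (1). If $\mu=\frac12$, then $t=0$ and $e=sc$ with $s\in(0,1]$, which is (2).

For (3), let $\tau=\frac{1-\mu}\mu\in(0,1)$ and consider $(1-\tau)b+\tau e$. Its $v$-coordinate is $-(1-\tau)(1-\mu)+\tau(2\mu-1)=-(1-\mu)+\tau\mu=0$, and its $u$-coordinate is $\tau(1-\lambda)\in(0,1-\lambda)\subseteq(-(1-\lambda),\lambda)$, because $1-\lambda\le\lambda$. So this point of $(b,e)$ lies in the open segment $(a,c)$. The points $b$ and $e$ are off the line $ac$, their $v$-coordinates being $-(1-\mu)<0$ and $2\mu-1>0$. So $a,c$ are not collinear with $b$ or with $e$; and the line $be$ meets the line $ac$ only in the crossing point, which is neither $a$ nor $c$. Hence no three of the points are collinear. A quadrilateral with crossing diagonals has area half the absolute determinant of its diagonals, and $e-b=(1-\lambda)u+\mu v$, so the area is $\frac12|\det(u,(1-\lambda)u+\mu v)|=\mu\cdot\frac12|\det(u,v)|$.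 $\square$

Any two crossing open segments with no three endpoints collinear can be named so that $\lambda,\mu\ge\frac12$, by exchanging $a$ with $c$ and $b$ with $d$. If the two pairs may also be exchanged, we can have $\lambda\ge\mu$ too.

## 9. The two colors in a plane section

**Lemma 6.** Let $\Pi\subset\mathbb R^3$ be an affine subspace of dimension $\le2$. Then $\operatorname{conv}(W\cap\Pi)\cap\operatorname{conv}(L\cap\Pi)=\emptyset$.

**Proof.** Let $\Gamma=\Pi\cap\mathbb Z^3$ and $F=P\cap\Pi$. Two facts are used throughout: $\Gamma$ is closed under $x+y-z$, and every point of $\Gamma$ in $\operatorname{conv}F$ belongs to $F$, because $\operatorname{conv}F$ lies in the box.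

**Step 1: reduce to three shapes.** Suppose the hulls meet. Identify $\Pi$ affinely with a subset of $\mathbb R^2$, and use this identification as $\pi$ in Lemma 3, with $W_0=W\cap\Pi$, $L_0=L\cap\Pi$, $\theta=0$. No affine $h$ can be $\le0$ on $W_0$ and $>0$ on $L_0$, since at a common point of the hulls it would be both. So one of the four cases of Lemma 3 occurs. The first is impossible, since a point has one color. In the others all relations will be equalities, so (T$_2$) and (T$_3$) apply whichever color is on which side, and the arguments are symmetric in the colors.

**Step 2: the collinear case.** Suppose $a,c$ have one color and some point of $F$ in $(a,c)$ has the other. The points of $\Gamma$ on $[a,c]$ are equally spaced, $g_0=a,g_1,\dots,g_m=c$, and all lie in $F$. Take a maximal run $g_i,\dots,g_j$ of the second color. Then $0<i\le j<m$, the points $g_{i-1}$ and $g_{j+1}$ have the first color, and $g_{i-1}+g_{j+1}=g_i+g_j$ contradicts (T$_2$).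

**Step 3: the crossing case.** Suppose there are crossings: two points of each color, no three of the four collinear, with crossing open segments between equal colors. Take one of minimal area and name it so that $\{a,c\}$ and $\{b,d\}$ are the two color pairs and $\lambda\ge\mu\ge\frac12$ as in Lemma 5. Then $e=b+d-a\in\Gamma$, and $e\in\operatorname{conv}F$ by Lemma 5(1), so $e\in F$. If $e$ has the color of $a,c$, then $a+e=b+d$ contradicts (T$_2$). So $e$ has the color of $b,d$. If $\mu=\frac12$, then $e\in(o,c]$ and $e\ne c$ by color, so $e\in(a,c)$ and Step 2 gives a contradiction. If $\mu>\frac12$, then $a,c$ and $b,e$ form a crossing whose area is smaller by the factor $\mu<1$, contrary to minimality.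

**Step 4: a minimal triangle is clean.** Suppose $a,b,c$ have one color, the "first", are not collinear, and some $p\in F$ in their open triangle has the other color. Among all such triangles, for either choice of the first color, take one of minimal area. Let $x\in F$ be a non-vertex point of the closed triangle. We claim that $x$ has the second color and lies in the open triangle. If $x$ had the first color, then $x\ne p$, and the segments from $x$ to the vertices cut the triangle into smaller triangles, each spanned by $x$ and two vertices (three of them, or two if $x$ is on an edge). So $p$ is interior to one of these, contradicting minimality, or lies in an open segment from $x$ to a vertex, contradicting Step 2. So $x$ has the second color; then it cannot lie on an open edge, by Step 2.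

Let $I$ be the set of points of $\Gamma$ in the open triangle. It contains $p$, and all its points lie in $F$ and have the second color. No point of $\Gamma$ lies on an open edge.

**Step 5: the finite group.** Let
$$G=(\Gamma-a)\big/\bigl(\mathbb Z(b-a)+\mathbb Z(c-a)\bigr).$$
This is a finite group, since $\Gamma-a$ is a discrete group of rank $2$ and $b-a$, $c-a$ are independent. Send $g\in\Gamma$ to the class of $g-a$. If $g$ has barycentric coordinates $(\alpha,\beta,\gamma)$, then $g-a=\beta(b-a)+\gamma(c-a)$ and $\alpha=1-\beta-\gamma\equiv-\beta-\gamma$ modulo $1$. So the barycentric coordinates modulo $1$ depend only on the class and are additive on $G$; the class is $0$ exactly when they are all $\equiv0$.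

Let $g\in G$, $g\ne0$, and take its coordinates in $[0,1)^3$. They are not all $0$, and their sum is integral, hence $1$ or $2$. None of them is $0$: if one were, the other two would have an integral sum below $2$ and not both be $0$, so they would be positive with sum $1$, and the point of $\Gamma$ with these barycentric coordinates would lie on an open edge. If the sum is $1$, then $g$ is represented by the point of $\Gamma$ with these barycentric coordinates, which lies in $I$; conversely, a point of $I$ has coordinates in $(0,1)$ with sum $1$, and it is the only point of $I$ in its class. Finally, $-g$ has coordinates $1-\alpha,1-\beta,1-\gamma$ with sum $3-(\alpha+\beta+\gamma)$, so $g$ has sum $1$ if and only if $-g$ has sum $2$. Viewing $I$ as a subset of $G$, we have shown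
$$G\setminus\{0\}=I\sqcup(-I). \tag{3}$$

**Step 6: closure under addition.** Let $p,q\in I$, possibly equal, and suppose $p+q\notin I$ in $G$. By (3), $q\ne-p$, so $p+q\ne0$, and then $p+q\in-I$; put $r=-(p+q)\in I$. The sum of the barycentric coordinate vectors of the points $p,q,r$ is an integral vector with positive entries and total $3$, so it is $(1,1,1)$. Hence $p+q+r=a+b+c$ as points, which contradicts (T$_3$). So $I$ is a nonempty subset of the finite group $G$ closed under addition. Then $I$ contains a multiple of each of its elements by the order of $G$, so $0\in I$, contrary to (3). $\square$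

In the pattern of Section 7, $G$ has order $7$ and $I=\{p,2p,4p\}$. It is closed under doubling, which is why reflections cycle, but not under addition: $p+2p=3p=-4p$, and the relation produced is $p+q+r=a+b+c$.

## 10. Bad quadrilaterals

**Lemma 7.** There is no (B4).

**Proof.** **Step 1: choose and normalize.** Suppose there is one, and take one whose quadrilateral of images has minimal area. Name points so that $\lambda,\mu\ge\frac12$. Passing to the dual coloring turns the (B4)'s of $(W,L)$ into those of $(\hat W,\hat L)$ with the same areas and exchanges $\lambda$ and $\mu$, since $\mathbf n-b,\mathbf n-d$ become the winning pair. Everything used below, namely (M), (T$_2$) and Lemma 4, holds for both colorings. So we may assume $\lambda\ge\mu$, and Lemma 5 applies to the images.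

**Step 2: one affine function for both segments.** Let $h$ be the affine function on $\mathbb R^2$ with $h(\pi a)=a_3$, $h(\pi c)=c_3$ and $h(\pi d)-h(\pi b)=d_3-b_3$; it exists because $\pi c-\pi a$ and $\pi d-\pi b$ are linearly independent. Then $h(o)=H_W$, so $0\le h(o)\le n$. The differences $b_3-h(\pi b)$ and $d_3-h(\pi d)$ are equal; call them $\kappa$. Evaluating at $o$ gives $H_L=h(o)+\kappa$, so $\kappa=H_L-H_W\ge0$.

**Step 3: the new point and its place in the box.** Let $q=b+d-a$. Then $q_3=h(\pi q)+2\kappa$. By Lemma 5(1), $\pi q=s\,\pi c+t\,\pi d+(1-s-t)\,o$ is a convex combination, so $\pi q\in[0,n_1]\times[0,n_2]$, and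
$$h(\pi q)=s\,c_3+t\,h(\pi d)+(1-s-t)\,h(o).$$
Since $c_3\ge0$, $h(o)\ge0$ and $h(\pi d)=d_3-\kappa\ge-\kappa$, we get $h(\pi q)\ge-t\kappa\ge-\kappa$, so $q_3\ge\kappa\ge0$. Since $c_3\le n$, $h(o)\le n$ and $h(\pi d)\le d_3\le n$, we get $h(\pi q)\le n$. Put $q^*=(\pi q,\min(q_3,n))$. Then $q^*\in P$, and $q^*_3\ge h(\pi q)$.

**Step 4: its color.** If $q^*\in W$, then $a+q^*\le a+q=b+d$ contradicts (T$_2$). So $q^*\in L$.

**Step 5: descend.** Let $\mu=\frac12$. Then $\pi q\in(o,\pi c]$. If $\pi q=\pi c$, then $q^*_3\ge h(\pi c)=c_3$, so $q^*\ge c\in W$, contrary to (M). Otherwise $\pi q\in(\pi a,\pi c)$ and $q^*_3\ge h(\pi q)$, where $h$ interpolates $a_3,c_3$; so $a,c,q^*$ form a (B2), contrary to Lemma 4.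

Let $\mu>\frac12$. By Lemma 5(3), the open segments $(\pi a,\pi c)$ and $(\pi b,\pi q)$ cross, no three of $\pi a,\pi b,\pi c,\pi q$ are collinear, and the area is smaller. At the crossing point the height of the $W$-segment $ac$ is the value of $h$; the height of the $L$-segment $bq^*$ is at least that, since $b_3\ge h(\pi b)$ and $q^*_3\ge h(\pi q)$. So $a,c$ and $b,q^*$ form a (B4) of smaller area, contrary to the choice. $\square$

## 11. Bad triangles, and the end of the proof of Theorem 1

**Lemma 8.** There is no (B3) and no (B3*).

**Proof.** (B3*) is dual to (B3). Suppose there is a (B3), and choose $a,b,c$ with minimal area of $\Delta=\operatorname{conv}(\pi a,\pi b,\pi c)$. Let $h$ be the affine function with $h(\pi a)=a_3$, $h(\pi b)=b_3$, $h(\pi c)=c_3$. On $\Delta$ we have $0\le h\le n$, and all integral points of $\Delta$ lie in $[0,n_1]\times[0,n_2]$.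

**Step 1: low points over $\Delta$ lose.** *Claim A. If $x\in P$, $\pi x\in\Delta$ is not a vertex, and $x_3\le h(\pi x)$, then $x\in L$.* Suppose $x\in W$. Let $p_0\in L$ be the losing point of our (B3): $\pi p_0$ is in the open triangle and $(p_0)_3\ge h(\pi p_0)$. If $\pi p_0=\pi x$, then $x\le p_0$, contrary to (M). So, as in Step 4 of Lemma 6, $\pi p_0$ lies in the interior of a triangle spanned by $\pi x$ and two vertices, or in an open segment from $\pi x$ to a vertex. In the first case the affine function interpolating the heights of $x$ and of the two corresponding points among $a,b,c$ is $\le h$ at the corners of the small triangle, hence on it; so $p_0$ gives a (B3) of smaller area, contrary to the choice. In the second case the interpolation along the segment is likewise $\le h$, and we get a (B2), contrary to Lemma 4.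

**Step 2: maximal excess is positive.** Among all $y\in L$ with $\pi y\in\Delta$, let $p$ maximize $y_3-h(\pi y)$, and let $\ell$ be the maximum; $p_0$ shows that $\ell\ge0$. The image $\pi p$ is not a vertex: over $\pi a$, say, we would have $p_3\ge a_3$, so $p\ge a\in W$, contrary to (M). It is not on an open edge, because that would be a (B2). So $\pi p=\alpha\pi a+\beta\pi b+\gamma\pi c$ with $\alpha,\beta,\gamma>0$ and $\alpha+\beta+\gamma=1$. If $\ell=0$, then $p=\alpha a+\beta b+\gamma c$ lies in $\operatorname{conv}\{a,b,c\}$, contrary to Lemma 6 for the plane through $a,b,c$. So $\ell>0$.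

**Step 3: some coefficient is $\ge\frac12$.** Say $\gamma\ge\frac12$. Reflect: let $q=2p-c$. Then $\pi q=2\alpha\,\pi a+2\beta\,\pi b+(2\gamma-1)\,\pi c\in\Delta$ and $q_3=h(\pi q)+2\ell\ge0$.

Let $q_3\le n$. Then $q\in P$. If $q\in W$, then $c+q=p+p$ contradicts (T$_2$). If $q\in L$, its excess $2\ell>\ell$ contradicts the choice of $p$.

Let $q_3>n$. Put $q^*=(\pi q,n)\in P$. If $q^*\in W$, then $c+q^*\le c+q=p+p$ contradicts (T$_2$). If $q^*\in L$, note that $(\pi a,n),(\pi b,n),(\pi c,n)$ are in $W$ by (M) and that $q^*$ lies in their convex hull; this contradicts Lemma 6 for the plane $x_3=n$.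

**Step 4: all coefficients are $<\frac12$.** Let $r=a+b+c-2p$. Then $\pi r$ has barycentric coordinates $1-2\alpha,1-2\beta,1-2\gamma>0$ with sum $1$, so it is interior to $\Delta$, and $r_3=h(\pi r)-2\ell$. Put $r^*=(\pi r,\max(r_3,0))$. Since $0\le h(\pi r)\le n$, we have $0\le r^*_3\le h(\pi r)\le n$, so $r^*\in P$, and $r^*\in L$ by Claim A. But $a+b+c=p+p+r\le p+p+r^*$ contradicts (T$_3$). $\square$

**Proof of Theorem 1.** Let the game be as in Theorem 1. By Lemma 1, (T$_2$) and (T$_3$) hold, and (M) holds. If (1) failed, there would be a bad configuration by Lemma 3; Lemmas 4, 7 and 8 exclude all of them. So (1) holds, and by Lemma 2 the game is weighted. $\square$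

In particular $k(3)\le3$, and with Section 4, $k(3)=3$.

## 12. A four-type game whose shortest forbidden trade has length four

**Proof that $k(4)\ge4$.** We use the construction of Section 4 with
$$w=(205,90,81,91),\quad \mathbf n=(4,10,10,10),\quad p=(1,3,3,3),\quad \tau=w\cdot p=205+270+243+273=991,$$
noting that $w\cdot\mathbf n=820+900+810+910=3440>991$. Let
$$g_1=(3,-2,-2,-3),\quad g_2=(-1,7,-3,-2),\quad g_3=(-1,-2,7,-2),\quad g_4=(-1,-3,-2,7).$$

**Step 1: the $g_j$ are orthogonal to $w$ and sum to $0$.** Indeed $615-180-162-273=0$, $-205+630-243-182=0$, $-205-180+567-182=0$, $-205-270-162+637=0$, and the columns of the array of the $g_j$ each sum to $0$.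

**Step 2: $g_2,g_3,g_4$ generate $\{v\in\mathbb Z^4:w\cdot v=0\}$.** The minor of the $3\times4$ matrix with rows $g_2,g_3,g_4$ in columns $2,3,4$ is
$$\det\begin{pmatrix}7&-3&-2\\-2&7&-2\\-3&-2&7\end{pmatrix}=7\cdot45-3\cdot20-2\cdot25=205 .$$
So $g_2,g_3,g_4$ are independent, and they span the orthogonal complement of $w$ over $\mathbb Q$. The vector of signed maximal minors is orthogonal to all three, so it is a multiple of $w$; its first entry is $\pm205$, so it is $\pm w$. Now let $v\in\mathbb Z^4$ with $w\cdot v=0$, and write $v=c_2g_2+c_3g_3+c_4g_4$ with rational $c_j$. Restricting to three columns with minor $D$, Cramer's rule shows that each $Dc_j$ is an integer. The minors are $\pm205,\pm90,\pm81,\pm91$, and $\gcd(205,91)=\gcd(5\cdot41,\,7\cdot13)=1$, so each $c_j$ is an integer.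

**Step 3: the weight level $F$.** Let $x\in\mathbb Z_{\ge0}^4$ with $w\cdot x=991$. By Step 2, $x=p+\sum_{j=1}^4k_jg_j$ with integers $k_j$. Since $\sum g_j=0$, we may add a constant to all $k_j$ and assume $\min k_j=0$, say $k_i=0$. Then
$$0\le x_i=p_i-\sum_{j\ne i}a_{ji}k_j,\qquad a_{ji}=-(g_j)_i>0 .$$
For $i=1$ all $a_{ji}$ equal $1=p_1$; for $i\ge2$ all $a_{ji}$ are $2$ or $3$, and $p_i=3$. In every case the sum of two of the $a_{ji}$, equal or distinct, exceeds $p_i$. So $\sum k_j\le1$, and $x$ is $p$ or one of the $v_j=p+g_j$:
$$v_1=(4,1,1,0),\quad v_2=(0,10,0,1),\quad v_3=(0,1,10,1),\quad v_4=(0,0,1,10).$$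
All of these lie in the box, so $F=\{p,v_1,v_2,v_3,v_4\}$.

**Step 4: forbidden transforms.** In a forbidden transform of length $j\ge1$, all $Y_i$ have profile $p$ and all $X_i$ have profiles among the $v_i$. If $v_i$ occurs $m_i$ times, then $\sum m_i=j$ and $\sum m_iv_i=jp$, so $\sum m_ig_i=0$. Substituting $g_1=-(g_2+g_3+g_4)$ gives $\sum_{i\ge2}(m_i-m_1)g_i=0$, so all $m_i$ are equal by independence, and $4\mid j$. Thus the game is $3$-trade robust. It is not weighted, since $v_1+v_2+v_3+v_4=4p$.

**Step 5: exactly four types.** The weights are ordered $205>91>90>81$. Replacing a $205$ by a $91$ in $v_1$, a $91$ by a $90$ in $v_4$, or a $90$ by an $81$ in $v_1$ gives the profiles $(3,1,1,1)$, $(0,1,1,9)$, $(4,0,2,0)$ of weights $877$, $990$, $982$, all losing, while $v_1$ and $v_4$ win. So neighboring weights belong to different types. $\square$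

## 13. Adjoining vetoers and passers

**Proof that $k(t)\ge4$ for $t>4$.** A *vetoer* is a voter who belongs to every winning coalition; a *passer* is a voter $d$ such that $\{d\}$ wins. We add one type at a time to the game $G$ of Section 12. It has no vetoer: without any one voter the remaining weight is at least $3440-205>991$. Starting with a vetoer, alternately adjoin to the current game

* a vetoer $v$: a coalition wins if and only if it contains $v$ and its remaining part wins in the old game;
* a passer $d$: a coalition wins if and only if it contains $d$ or its remaining part wins in the old game.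

In both cases the result is again a simple game: the empty coalition loses, the grand coalition wins, and monotonicity is inherited.

**Step 1: completeness, and one more type.** Let $i,j$ be old voters, and let $S$ be a coalition of the new game avoiding them. After adjoining $v$, both $S\cup\{i\}$ and $S\cup\{j\}$ lose if $v\notin S$, and for $v\in S$ the comparison is the old one for $S\setminus\{v\}$. After adjoining $d$, both win if $d\in S$, and for $d\notin S$ the comparison is the old one. So comparisons among old voters are unchanged. The new voter is $\succeq$ every old voter $i$: no coalition $S\cup\{i\}$ without $v$ wins, and every coalition $S\cup\{d\}$ wins.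

A vetoer adjoined to a game without vetoers is strictly above every old voter $i$: some old winning $S$ omits $i$, and $S\cup\{v\}$ wins while $S\cup\{i\}$ loses. The new game has no passer, because a winning coalition contains $v$ and a nonempty winning part, so at least two voters. A passer adjoined to a game without passers is strictly above every old voter $i$: $\{d\}$ wins and $\{i\}$ loses. The new game has no vetoer, because $\{d\}$ wins, so only $d$ could be one, and the old grand coalition wins without $d$. So the alternation can be continued, and each step keeps completeness and adds exactly one type.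

**Step 2: $3$-trade robustness is kept.** Take a forbidden transform of the new game, of length $j$. In the vetoer case all $j$ winning coalitions contain $v$, hence so do all $j$ losing ones; deleting $v$ everywhere gives a forbidden transform of the old game of the same length. In the passer case all losing coalitions omit $d$, hence so do all winning ones, and the same sequences are a forbidden transform of the old game.

**Step 3: non-weightedness is kept.** Conversely, a forbidden transform of the old game becomes one of the new game if $v$ is added to all its coalitions; in the passer case the same coalitions work. Starting from the forbidden transform of length $4$ in $G$, every game in the sequence has one, so none is weighted.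

Thus for every $t\ge4$ there is a $3$-trade robust complete simple game with exactly $t$ types that is not weighted, that is, $k(t)\ge4$. With Sections 6, 4 and 11 this proves Theorem 2. $\square$
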